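# Blow-up points on an annulus and a flow on elliptic functions

## 1. The flow $\dot v=cF-\bar cF^*$ on elliptic functions with mirror poles

**The torus and its mirror.** Fix $L>0$ and write $z=s+i\theta$. Let
$$\mathcal C=\{0<\mathrm{Re}\,z<L\}/2\pi i\mathbb Z,\qquad \Lambda=2L\mathbb Z+2\pi i\mathbb Z,\qquad \mathbb T=\mathbb C/\Lambda .$$
The open cylinder $\mathcal C$ is one half of the torus $\mathbb T$. The map $\sigma(z)=-\bar z$ is a reflection of $\mathbb T$ which exchanges $\mathcal C$ with the other half and fixes the circles $s=0$ and $s=L$ pointwise (on $s=L$ because $-L+i\theta\equiv L+i\theta$). For a meromorphic function $f$ put $f^\dagger(z)=\overline{f(\sigma z)}$. This is again meromorphic, $f^{\dagger\dagger}=f$, and $(f^\dagger)'=-(f')^\dagger$. For example, a constant is $\dagger$-invariant exactly when it is real.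

A *horizontal circle* $\ell=\{\mathrm{Im}\,z=\theta_0\}\subset\mathbb T$ has length $2L$; it is always chosen to avoid poles. Since $\sigma$ maps $\ell$ to itself by $s\mapsto-s$, we have $\overline{\int_\ell f\,dz}=\int_\ell f^\dagger dz$. So if $f^\dagger=f$, then $\int_\ell f\,dz$ is real, and $f$ is real on the circles $s=0$ and $s=L$. A local coordinate at a point $p$ is written $\xi=z-p$.

**Textbook facts.** Let $\wp,\zeta,\sigma_W$ be the Weierstrass functions of $\Lambda$, so $\zeta'=-\wp$ and $\sigma_W'/\sigma_W=\zeta$. The function $\zeta$ is odd with simple poles of residue $1$ on $\Lambda$; it changes by a constant when a lattice element is added to the argument; and $\zeta(z+2L)=\zeta(z)+2\eta$, $\sigma_W(z+2L)=-e^{2\eta(z+L)}\sigma_W(z)$ with $\eta=\zeta(L)$. Since $\overline\Lambda=\Lambda$, we have $\overline{\zeta(\bar z)}=\zeta(z)$, and $\eta$ is real.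

**Definition (the class $\mathcal E$).** Let $\mathcal E$ be the set of meromorphic functions $v$ on $\mathbb T$ with $v^\dagger=v$ whose poles are exactly $m$ distinct points $z_1,\dots,z_m\in\mathcal C$ and their mirror images $w_j=\sigma(z_j)$, with
$$v=-\frac1\xi+O(\xi)\quad\text{at each }z_j.\tag{1}$$
Note that (1) asks for a vanishing constant term. At $z=w_j+\xi$ we have $\sigma z=z_j-\bar\xi$, so $v^\dagger=v$ gives $v=\frac1\xi+O(\xi)$ at $w_j$. For $v\in\mathcal E$ put
$$\varepsilon(v)=\frac1{2L}\int_\ell v\,dz .\tag{2}$$
This is real. It does not depend on $\ell$: the poles $z_j$ and $w_j$ lie at the same height $\mathrm{Im}\,z$ and have opposite residues.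

**Example ($m=1$).** Let $0<s<L$ and $v(z)=-\zeta(2s)-\zeta(z-s)+\zeta(z+s)$. The quasi-periods cancel, so $v$ is elliptic, with poles at $s$ and $-s$. At $z=s$ the constant term is $-\zeta(2s)+\zeta(2s)=0$. From $\overline{\zeta(\sigma z-s)}=\zeta(-z-s)=-\zeta(z+s)$ and $\overline{\zeta(\sigma z+s)}=-\zeta(z-s)$ we get $v^\dagger=v$. So $v\in\mathcal E$.

**Two linear equations attached to $v$.** The next lemma builds the functions that drive the flow.

**Lemma 1.** Let $v\in\mathcal E$ with $\varepsilon(v)>0$. There are unique meromorphic functions $F,F^*$ on $\mathbb T$ with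
$$F'=2vF+1,\qquad F^{*\prime}=-2vF^*+1 .\tag{3}$$
The poles of $F$ are among the $z_j$, with $F=\kappa_j\xi^{-2}+O(1)$ there, and $F$ has a simple zero with $F'=-1$ at each $w_j$. The poles of $F^*$ are among the $w_j$, with $F^*=\kappa_j^*\xi^{-2}+O(1)$ there, and $F^*$ has a simple zero with $F^{*\prime}=-1$ at each $z_j$. Moreover $F^\dagger=-F^*$.

*Proof.* **An integrating factor.** The residues of $v$ are $\pm1$, so $v=\varphi'/\varphi$ with $\varphi$ meromorphic on $\mathbb C$. Integrating (1), $\varphi=\mathrm{const}\cdot\xi^{-1}(1+O(\xi^2))$ at the $z_j$ and $\varphi=\mathrm{const}\cdot\xi(1+O(\xi^2))$ at the $w_j$ (and their translates); there are no other zeros or poles. For $\lambda\in\Lambda$ the quotient $\varphi(z+\lambda)/\varphi(z)$ has zero logarithmic derivative, hence is constant; for $\lambda=2L$ it equals $e^{2L\varepsilon}$ by (2), where $\varepsilon=\varepsilon(v)$.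

**Primitives.** Because of the factors $1+O(\xi^2)$, the functions $\varphi^2$ and $\varphi^{-2}$ have no residues, so they have meromorphic primitives on $\mathbb C$. The meromorphic solutions of $F'=2vF+1$ are $F=\varphi^2\gamma$ with $\gamma'=\varphi^{-2}$.

**Periodicity.** Let $m_1=e^{-4L\varepsilon}\neq1$ and $m_2$ be the multipliers of $\varphi^{-2}$ under $2L$ and $2\pi i$. The function $\gamma(z+2L)-m_1\gamma(z)$ is constant, and adding a constant $C$ to $\gamma$ changes it by $(1-m_1)C$. So exactly one primitive satisfies $\gamma(z+2L)=m_1\gamma(z)$. For it, $\gamma(z+2\pi i)-m_2\gamma(z)$ is a constant $k$, and replacing $z$ by $z+2L$ gives $k=m_1k$, so $k=0$. Hence $F=\varphi^2\gamma$ is elliptic, and it is the only elliptic solution. In the same way one gets $F^*=\varphi^{-2}\gamma^*$ with $(\gamma^*)'=\varphi^2$.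

**Local behavior.** At $z_j$, $\varphi^{-2}$ has a double zero and $\gamma^*$ a simple pole, so $F^*=f\xi+\cdots$ with $f\ne0$; the constant term of $F^{*\prime}=-2vF^*+1$ reads $f=2f+1$, so $f=-1$. At $z_j$, $\varphi^2$ has a double pole and $\gamma$ is holomorphic, so $F=\kappa\xi^{-2}+b\xi^{-1}+\cdots$; the $\xi^{-2}$-terms of $F'=2vF+1$ give $-b=-2b$, so $b=0$. The same arguments with the roles of $F$ and $F^*$ exchanged (and $-v$ in place of $v$) apply at $w_j$. Elsewhere $\varphi^{\pm2}$ are holomorphic and so are $F,F^*$.

**Symmetry.** $(-F^\dagger)'=(F')^\dagger=2vF^\dagger+1=-2v(-F^\dagger)+1$, so $-F^\dagger=F^*$ by uniqueness. $\square$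

**Toy model.** Locally, with $v=-1/z$, the equations (3) are $F'=-2F/z+1$ and $F^{*\prime}=2F^*/z+1$, with solutions $F=\kappa z^{-2}+\frac z3$ and $F^*=-z+\kappa'z^2$. One sees the double pole without residue, and the zero of slope $-1$.

**The flow.** For $c\in\mathbb C$ consider
$$\partial_tv=\chi_c,\qquad \chi_c=cF-\bar cF^* .\tag{4}$$
Why this right-hand side? Suppose $v$ has a moving pole $p(t)$, with $p(0)=z_j$ and
$$v=-(z-p)^{-1}+e_0(t)+v_1(t)(z-p)+\cdots,\qquad e_0(0)=0.$$
Then, at $t=0$,
$$\partial_tv=-\dot p\,\xi^{-2}+(\dot e_0-v_1\dot p)+O(\xi).$$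
On the other side, write $F=\kappa\xi^{-2}+f_0+O(\xi)$; the $\xi^{-1}$-terms of $F'=2vF+1$ give $0=-2f_0+2v_1\kappa$, so $f_0=v_1\kappa$, while $F^*=O(\xi)$. Comparing, $\dot p=-c\kappa$ and $\dot e_0=cv_1\kappa+v_1\dot p=0$. So, to first order, (4) moves the poles and *keeps the constant terms in (1) equal to zero*. Also $\chi_c^\dagger=\bar cF^\dagger-c(F^*)^\dagger=-\bar cF^*+cF=\chi_c$, so the symmetry is kept. The number $\varepsilon(v)$ moves at the speed $\frac1{2L}\int_\ell\chi_c\,dz$.

So (4) should be a flow on $\mathcal E$ that changes $\varepsilon$. We now say what it is for; making it a genuine flow is the work of Section 8.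

## 2. The mean field equation on an annulus and its blow-up points

Let $0<a<b$, $A=\{x\in\mathbb R^2:a<|x|<b\}$, and consider
$$-\Delta u=\lambda\frac{e^u}{\int_Ae^u\,dx}\ \text{ in }A,\qquad u=0\ \text{ on }\partial A,\tag{5}$$
with a parameter $\lambda>0$. Suppose solutions $u_n$ with $\lambda=\lambda_n$ blow up. Where do they concentrate?

Let $G_A(x,y)=-\log|x-y|+h(x,y)$ be the Green function of $-\Delta$ on $A$ with Dirichlet condition, normalized without the factor $\frac1{2\pi}$: $h(\cdot,y)$ is harmonic in $A$ and equals $\log|x-y|$ for $x\in\partial A$. The Robin function is $R_A(x)=-h(x,x)$. (To fix signs: on the unit disc the same definitions give $h(x,y)=\log\big(|y|\,|x-y/|y|^2|\big)$, so $h(x,x)=\log(1-|x|^2)$ and $R(x)=-\log(1-|x|^2)$, which is large near the boundary.)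

**Known facts** (Nagasaki–Suzuki, Brezis–Merle, Ma–Wei). Let $u_n$ solve (5) with $\lambda_n\to\lambda_0\in(0,\infty)$ and $\|u_n\|_{L^\infty(A)}\to\infty$. Then, up to a subsequence, $\lambda_0=8\pi m$ for some $m\in\mathbb N$, and $\lambda_ne^{u_n}/\int_Ae^{u_n}dx\rightharpoonup8\pi\sum_{j=1}^m\delta_{P_j}$ for $m$ distinct points $P_j\in A$, called the blow-up points. They satisfy
$$\tfrac12\nabla R_A(P_j)=\sum_{i\ne j}\nabla_xG_A(P_j,P_i)\qquad(j=1,\dots,m).\tag{6}$$
The system (6) is only a necessary condition on blow-up points. It is also known that $P_1=-P_2$ when $m=2$. In "On the location of two blow up points on an annulus for the mean field equation" (arXiv:1404.5449, 2014), M. Grossi and F. Takahashi state as an open conjecture that $m$ blow-up points must be the vertices of a regular $m$-gon centered at the origin. We prove this, for all $m$ and all $0<a<b$.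

Put $L=\log(b/a)$ and, for $m\ge1$ and $0<s<L$,
$$\varepsilon_m(s)=m\Big(\frac sL-\frac12\Big)+\frac m2\sum_{k\ge0}\Big[\coth\big(m((k+1)L-s)\big)-\coth\big(m(s+kL)\big)\Big].\tag{7}$$

**Theorem 2.** Let $m\ge1$, $0<a<b$, and let $P_1,\dots,P_m\in A$ be distinct. Then (6) holds if and only if the $P_j$ are the vertices of a regular $m$-gon centered at $0$ with circumradius $r_m=ae^{s_m}$, where $s_m$ is the unique solution of $\varepsilon_m(s)=\frac12$. Moreover $\sqrt{ab}<r_m<\sqrt{ab}\,(b/a)^{1/(2m)}$.

**Corollary 3.** For all $m\ge1$ and $0<a<b$, the blow-up points of any blowing-up sequence of solutions of (5) with $\lambda_n\to8\pi m$ are the vertices of a regular $m$-gon centered at $0$, of radius $r_m$.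

The corollary follows from the theorem, because by the known facts the blow-up points are $m$ distinct points of $A$ satisfying (6). For $m\ge3$ it is the conjectured statement.

**Plan of the proof.** In the coordinate $x=ae^z$, solutions of (6) become elements $v\in\mathcal E$ with $\varepsilon(v)=\frac12$. We prove that for *every* $\varepsilon>0$ the poles $z_j$ of $v$ form a polygon. For $\varepsilon$ very large this comes from asymptotic analysis. If non-polygons existed for some $\varepsilon>0$, compactness would give one with maximal $\varepsilon$, and the flow (4) would push $\varepsilon$ higher, a contradiction.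

## 3. From the gradient system to elliptic functions

Write $x=ae^z$, so that $A$ becomes $\mathcal C$. By conformal invariance, $G_A$ becomes the Dirichlet Green function of $\mathcal C$, with singularity $-\log|z-z_j|$. For a set $Z=\{z_1,\dots,z_m\}\subset\mathcal C$ of distinct points, let $U=U_Z$ be the sum of the Green functions with poles $z_j$.

**Definition.** $Z$ is an *$\varepsilon$-equilibrium* ($\varepsilon\in\mathbb R$) if for each $j$
$$U=-\log|z-z_j|+\mathrm{const}-\varepsilon\,\mathrm{Re}(z-z_j)+O(|z-z_j|^2).\tag{8}$$
$Z$ is *regular* if $Z=\{z_1+2\pi ik/m:0\le k<m\}$; then the points $ae^{z_j}$ are the vertices of a regular $m$-gon centered at $0$. For $m=1$ every $Z=\{z_1\}$ is regular, and it is an $\varepsilon$-equilibrium for exactly one $\varepsilon$: by rotational symmetry, $U+\log|z-z_1|$ is even in $\theta-\theta_1$, so its gradient at $z_1$ has only an $s$-component.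

**Lemma 4.** (a) With $P_j=ae^{z_j}$, (6) holds if and only if $Z$ is a $\frac12$-equilibrium. (b) $(Z,\varepsilon)\leftrightarrow v=2\partial_zU_Z+\varepsilon$, with $U_Z$ extended as below, is a bijection between the pairs consisting of a real $\varepsilon$ and an $\varepsilon$-equilibrium $Z$, and the elements of $\mathcal E$; under it $\varepsilon=\varepsilon(v)$. (c) With lifts chosen so that $w_j=-\bar z_j$ and with $s_j=\mathrm{Re}\,z_j$,
$$v=\varepsilon-\frac{2\eta}L\sum_js_j-\sum_j\big[\zeta(z-z_j)-\zeta(z-w_j)\big],\tag{9}$$
so that $Z$ is an $\varepsilon$-equilibrium if and only if, for every $j$,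
$$\varepsilon-\frac{2\eta}L\sum_ks_k-\sum_{k\ne j}\zeta(z_j-z_k)+\sum_k\zeta(z_j-w_k)=0.\tag{10}$$

*Proof.* **(a): expand the coordinate change.** Since $h$ is symmetric, $\nabla R_A(P)=-2\nabla_xh(x,P)|_{x=P}$. So (6) says that $h(x,P_j)+\sum_{i\ne j}G_A(x,P_i)=U+\log|x-P_j|$ has zero gradient at $P_j$. Now $\log|x-P_j|=\log|P_j|+\log|e^{z-z_j}-1|$, and $e^\xi-1=\xi(1+\frac\xi2+O(\xi^2))$, so
$$\log|x-P_j|=\mathrm{const}+\log|z-z_j|+\tfrac12\mathrm{Re}(z-z_j)+O(|z-z_j|^2).$$
Hence (6) is (8) with $\varepsilon=\frac12$.

**(b): reflect, then differentiate.** Extend $U$ to $\mathbb T$ by $U\circ\sigma=-U$. As $U=0$ on $s=0$ and $s=L$, the reflection principle shows that $U$ is harmonic on $\mathbb T$ except for the singularities $-\log|\xi|$ at $z_j$ and $+\log|\xi|$ at $w_j$. Put $v=2\partial_zU+\varepsilon=U_s-iU_\theta+\varepsilon$, a meromorphic function. Since $U$ is odd in $s$, $U_s$ is even and $U_\theta$ is odd in $s$, which gives $v^\dagger=v$. Near $z_j$ write $U=-\log|\xi|+u$ with $u$ harmonic; then $v=-\frac1\xi+(u_s-iu_\theta)(z_j)+\varepsilon+O(\xi)$, and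 (8) says $u_s(z_j)=-\varepsilon$, $u_\theta(z_j)=0$. So (8) is equivalent to (1), for all $j$. Also $\int_\ell v\,dz=\int_\ell(U_s-iU_\theta+\varepsilon)\,ds=2L\varepsilon$, because $U$ is single valued and $U_\theta$ is odd in $s$; thus $\varepsilon(v)=\varepsilon$.

Conversely let $v\in\mathcal E$ with poles $z_j,w_j$. Then $v-2\partial_zU_Z$ has no poles, so it is constant; it is $\dagger$-invariant, so the constant is real; integrating over $\ell$, the constant is $\varepsilon(v)$. So $v=2\partial_zU_Z+\varepsilon(v)$, and (1) says that $Z$ is an $\varepsilon(v)$-equilibrium.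

**(c): identify the constant.** Each bracket in (9) is elliptic, so $2\partial_zU+\sum_j[\cdots]$ is elliptic without poles, a constant $k$. As in the example of Section 1, each bracket is $\dagger$-invariant: $\overline{\zeta(\sigma z-z_j)}=\zeta(-z-\bar z_j)=-\zeta(z-w_j)$ and $\overline{\zeta(\sigma z-w_j)}=-\zeta(z-z_j)$. So its integral over $\ell$ is real. The bracket is the logarithmic derivative of $\sigma_W(z-z_j)/\sigma_W(z-w_j)$, which is multiplied by $e^{2\eta(w_j-z_j)}=e^{-4\eta s_j}$ under $z\mapsto z+2L$. So the integral is $\equiv-4\eta s_j$ modulo $2\pi i$, and being real it equals $-4\eta s_j$. Since $\int_\ell2\partial_zU\,dz=0$, we get $2Lk=-4\eta\sum_js_j$. This is (9), and (10) is the vanishing of its constant term at $z_j$. $\square$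

From now on we say "$\varepsilon$-equilibrium $Z$" and "element $v\in\mathcal E$" interchangeably.

## 4. One, two and three points: the relation $\sum_{k\ne j}\wp'(z_j-z_k)=0$

A natural first attempt is to eliminate $\varepsilon$ and the mirror points, leaving equations in the differences $z_j-z_k$ alone.

**Lemma 5.** If $Z$ is an $\varepsilon$-equilibrium, then
$$\sum_{k\ne j}\wp'(z_j-z_k)=0\qquad\text{for all }j.\tag{11}$$

*Proof.* At $z_j$ write $v=-\xi^{-1}+v_1\xi+v_2\xi^2+\cdots$. Then $v^2=\xi^{-2}-2v_1-2v_2\xi+\cdots$ and $v'=\xi^{-2}+v_1+2v_2\xi+\cdots$, so $v^2+v'=2\xi^{-2}-v_1+0\cdot\xi+O(\xi^2)$. At $w_j$ we have $v=\xi^{-1}+O(\xi)$, so $v^2+v'=\xi^{-2}-\xi^{-2}+O(1)$ is holomorphic. Hence $v^2+v'-2\sum_k\wp(z-z_k)$ is elliptic without poles, i.e. constant. Comparing the coefficients of $\xi$ at $z_j$ (the even function $\wp(\xi)$ contributes none) gives $0=2\sum_{k\ne j}\wp'(z_j-z_k)$. $\square$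

**Two points.** For $m=2$, (11) is $\wp'(z_1-z_2)=0$, so $z_1-z_2$ is congruent modulo $\Lambda$ to $L$, $\pi i$ or $L+\pi i$. Since $|s_1-s_2|<L$, only $z_1-z_2\equiv\pi i$ is possible, with $s_1=s_2$. So every $\varepsilon$-equilibrium with $m=2$ is regular, for every $\varepsilon$. This gives $P_1=-P_2$ again.

**Where it stops: three points.** For $m=3$, relation (11) is not enough. Put $e_1=\wp(L)$, $e_2=\wp(L+\pi i)$, $e_3=\wp(\pi i)$. For our rectangular lattice $e_1>e_2>e_3$ and $e_1+e_2+e_3=0$. From $\wp'^2=4\prod_i(\wp-e_i)$ we get $\wp''=2\prod_{j\ne i}(e_i-e_j)$ at the half period where $\wp=e_i$; so $\wp''(L)>0$ and $\wp''(\pi i)>0$. The function $\wp$ is real on $\mathrm{Im}\,z\in\{0,\pi\}$, so for small real $k<0$ the equation $\wp'(u)=k$ has the roots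
$$u_1=L+\delta_1,\quad u_2=\pi i+\delta_2,\quad u_3=-L-\pi i+\delta_3,$$
where the $\delta_i$ are small and real, $\delta_i=k/\wp''+O(k^2)$ with $\wp''$ at the corresponding half period. Thus $\delta_1,\delta_2<0$. The function $\wp'-k$ has a triple pole at $0$, so these are all its zeros in $\mathbb T$, and their sum is in $\Lambda$; being small, $\delta_1+\delta_2+\delta_3=0$. Take $0<s_2<|\delta_1|$ and
$$z_2=s_2,\qquad z_1=z_2+u_1,\qquad z_3=z_2-u_2 .$$
The real parts are $s_2$, $s_2+L-|\delta_1|<L$ and $s_2+|\delta_2|$, so all three points lie in $\mathcal C$. The cyclic differences $z_1-z_2$, $z_2-z_3$, $z_3-z_1$ are $u_1,u_2,u_3$, all with $\wp'=k$, and $\wp'$ is odd, so (11) holds: each of its three sums is $k-k$. Yet the configuration is not regular, since $s_1\ne s_2$. Passing to (11) has lost information, since (11) depends only on differences and involves neither $\varepsilon$ nor the distance to the boundary. So (11) cannot settle the question, but it gives two rigidity statements that we need.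

**A convexity fact.** Let $\psi(\theta)=\wp(i\theta)$: real, even, $2\pi$-periodic. On $(0,\pi)$ it is monotone, because $\wp'$ vanishes only at half periods; it tends to $-\infty$ at $0$ and has the value $e_3$ at $\pi$. So $\psi\le e_3<0$. Using $\wp''=6\wp^2-\frac12g_2$,
$$\wp''(i\theta)\ge6e_3^2-\tfrac12g_2=\wp''(\pi i)=2(e_3-e_1)(e_3-e_2)>0,$$
$$\text{hence}\qquad\psi''(\theta)=-\wp''(i\theta)<0\ \text{ on }(0,2\pi).\tag{12}$$

**Lemma 6.** Let $m\ge2$.
(a) If $\theta_1,\dots,\theta_m$ are distinct mod $2\pi$ and $\sum_{k\ne j}\wp'(i(\theta_j-\theta_k))=0$ for all $j$, they are equally spaced mod $2\pi$.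
(b) Let $z^0\in\mathbb C^m$ be a labelled lift of a regular configuration. If $z'\in\mathbb C^m$ has differences $z'_j-z'_k$ sufficiently close to $z^0_j-z^0_k$ and satisfies (11), then $z'$ is a translate of $z^0$, hence regular.

*Proof.* (a) Choose representatives and labels with $\theta_1<\dots<\theta_m<\theta_1+2\pi$, and let $E=-\sum_{j<k}\psi(\theta_k-\theta_j)$. As $\psi'(\theta)=i\wp'(i\theta)$ is odd, $\partial E/\partial\theta_j=-\sum_{k\ne j}\psi'(\theta_j-\theta_k)$, so the hypothesis says that $E$ is critical. On the convex set $\{\theta_1<\dots<\theta_m<\theta_1+2\pi\}$ all differences $\theta_k-\theta_j$ ($j<k$) lie in $(0,2\pi)$, so by (12) $E$ is convex, and its second derivative vanishes only in the direction $(1,\dots,1)$. Between two critical points of a convex function, the function is constant along the segment, so the second derivative along it vanishes; thus two critical points differ by a translation. The equally spaced configuration is critical, since in $\sum_{r=1}^{m-1}\wp'(2\pi ir/m)$ the terms $r$ and $m-r$ cancel. So every critical configuration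 is equally spaced.

(b) Translate so that $z'_m=z^0_m$; then $z'$ is close to $z^0$. The map $\Theta_j(z)=\sum_{k\ne j}\wp'(z_j-z_k)$ vanishes at $z^0$. Its Jacobian there has off-diagonal entries $-\wp''(z^0_j-z^0_k)$ and row sums $0$: it is the weighted Laplacian of the complete graph with weights $\wp''(z_j^0-z_k^0)$, positive by (12), since the differences lie in $i\mathbb R\setminus2\pi i\mathbb Z$. Its quadratic form is $\sum_{j<k}\wp''(z^0_j-z^0_k)(x_j-x_k)^2$, which is positive on nonzero real $x$ with $x_m=0$. So deleting the last row and column leaves an invertible matrix. By the inverse function theorem $(z_1,\dots,z_{m-1})\mapsto(\Theta_1,\dots,\Theta_{m-1})$, with $z_m=z^0_m$ fixed, is injective near $(z_1^0,\dots,z_{m-1}^0)$. Both points give $0$, so $z'=z^0$. $\square$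

## 5. No collisions while $\varepsilon$ stays bounded

The purpose of this section is compactness: limits of equilibria should be equilibria. Points might collide, or run into the boundary, that is, into their own mirror images. Two moment identities exclude this.

Let $Z^n$ be $\varepsilon_n$-equilibria whose labelled points converge in $\overline{\mathcal C}$ (a subsequence always does). For a limit point $p\in\mathbb T$ let $p_\alpha$ be those among the $z^n_j,w^n_j$ that tend to $p$, with lifts near a fixed lift of $p$, and put $q_\alpha=-1$ for a $z$ and $q_\alpha=+1$ for a $w$. If $0<\mathrm{Re}\,p<L$, only $z$'s occur. If $\mathrm{Re}\,p\in\{0,L\}$, then $\sigma$ fixes $p$ and each $z_i$ comes with its mirror image $w_i$. For each $n$ the $p_\alpha$ are distinct. By (9), on a fixed disc about $p$,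
$$v_n=\sum_\alpha\frac{q_\alpha}{z-p_\alpha}+g_n,\qquad |g_n-\varepsilon_n|\le C,\tag{13}$$
with $g_n$ holomorphic and $C$ independent of $n$. Indeed the $s_j$ are bounded, the functions $\zeta(u)-\frac1u$ are bounded for $u$ near $0$, the other $\zeta$-terms have their poles away from $p$, and moving a lift by an element of $\Lambda$ changes a $\zeta$-term by a bounded constant. The condition that $v_n$ has no constant term at $p_\alpha$ reads
$$\sum_{\beta\ne\alpha}\frac{q_\beta}{p_\alpha-p_\beta}+g_n(p_\alpha)=0.\tag{14}$$
Multiply (14) by $q_\alpha$, respectively by $q_\alpha(p_\alpha-p)$, and sum over $\alpha$. In the first case the double sum is antisymmetric and vanishes; in the second, the pair $\alpha,\beta$ contributes $q_\alpha q_\beta\frac{(p_\alpha-p)-(p_\beta-p)}{p_\alpha-p_\beta}=q_\alpha q_\beta$. So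
$$\sum_\alpha q_\alpha g_n(p_\alpha)=0,\tag{15}$$
$$\sum_{\alpha<\beta}q_\alpha q_\beta+\sum_\alpha q_\alpha(p_\alpha-p)\,g_n(p_\alpha)=0.\tag{16}$$
If exactly $k\ge1$ of the $z$'s tend to $p$, then $\sum_{\alpha<\beta}q_\alpha q_\beta=\frac12\big[(\sum q_\alpha)^2-\sum q_\alpha^2\big]$ equals $\frac{k(k-1)}2$ for interior $p$, and $\frac12[0-2k]=-k$ for $\mathrm{Re}\,p\in\{0,L\}$.

**Lemma 7.** If $\varepsilon_n\to\varepsilon_\infty\in\mathbb R$, the limits of the points are $m$ distinct points of the open cylinder $\mathcal C$, and they form an $\varepsilon_\infty$-equilibrium.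

*Proof.* The $g_n$ are bounded and $p_\alpha\to p$, so the second sum in (16) tends to $0$. Hence $\frac{k(k-1)}2=0$, i.e. $k=1$, at interior limit points, and at a boundary limit point $-k=0$, which is impossible. So the limits are distinct and interior, and we can pass to the limit in (10). $\square$

## 6. For large $\varepsilon$ every equilibrium is a polygon

**Lemma 8.** There is $M=M(m,L)$ such that every $\varepsilon$-equilibrium of $m$ points with $\varepsilon\ge M$ is regular.

*Proof.* For $m=1$ there is nothing to prove. Let $m\ge2$ and suppose there are non-regular $\varepsilon_n$-equilibria $Z^n$ with $\varepsilon_n\to\infty$. We pass to subsequences freely, assume that the points converge in $\overline{\mathcal C}$, and write $\varepsilon=\varepsilon_n$. By (13), $g_n=\varepsilon+O(1)$.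

**Step 1: all points go to $s=L$, at distance $O(1/\varepsilon)$.** At an interior limit point, (15) gives $k\varepsilon+O(1)=0$, impossible. At a limit point on $s=0$ we have $w_i-z_i=-2s_i$, so (16) reads $-k-2\varepsilon\sum s_i+o(1)=0$, impossible since $s_i>0$. So all limit points lie on $s=L$. There the lift of $w_i$ near $p$ is $2L-\bar z_i$, so $w_i-z_i=2d_i$ with $d_i=L-s_i>0$, and (16) gives $2\varepsilon\sum d_i=k+o(1)$. Hence $d_i=O(1/\varepsilon)$ for all $i$.

**Step 2: $\varepsilon|z_i-z_j|\to\infty$ for $i\ne j$.** The purpose is to show that on the scale $1/\varepsilon$ each point is alone with its mirror image. The claim is clear if $z_i,z_j$ have different limits. Consider the $z_i$ tending to one limit point, a *cluster*, and assume that each $\varepsilon|z_i-z_j|$ converges in $[0,\infty]$. "The limit is finite" is an equivalence relation; let $I$ be a class, $i_0\in I$, $b_n=L+i\,\mathrm{Im}\,z_{i_0}$, and $X_i=\varepsilon(z_i-b_n)$ for $i\in I$. By Step 1 the $X_i$ are bounded. Also $\mathrm{Re}\,X_i<0$ and $\varepsilon(w_i-b_n)=-\overline{X_i}$.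

*The rescaled equations.* For $j\notin I$ in the same cluster, $|z_i-w_j|\ge|z_i-z_j|$, because $w_j$ is the reflection of $z_j$ in the line $\mathrm{Re}\,z=L$ and both $z_i,z_j$ lie to its left. So, as $\varepsilon|z_{i_0}-z_j|\to\infty$ and $X_{i_0}$ is bounded, both $|\varepsilon(z_j-b_n)|$ and $|\varepsilon(w_j-b_n)|$ tend to infinity. Therefore the terms $\frac{q}{z-z_j},\frac q{z-w_j}$ with $j\notin I$, divided by $\varepsilon$, tend to $0$ uniformly for $\varepsilon(z-b_n)$ in a compact set. Dividing (14) by $\varepsilon$ we get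
$$\sum_{\beta\ne\alpha}\frac{q_\beta}{X_\alpha-X_\beta}+\tilde g_n(X_\alpha)=0,\qquad\tilde g_n\to1\text{ uniformly on compact sets},\tag{17}$$
where $\alpha,\beta$ run over $I$ and its mirror images, with $X_\beta=-\overline{X_i}$ for the mirror image of $i$.

*Rescaled points do not collide.* Let the $X_i$ converge, and let $X_*$, $\mathrm{Re}\,X_*\le0$, be the limit of exactly $k\ge1$ of the $X_i$. Multiply equation $\alpha$ of (17) by $q_\alpha(X_\alpha-X_*)$ and sum over those $\alpha$ with $X_\alpha\to X_*$. The terms with $X_\beta\not\to X_*$ and the functions $\tilde g_n$ are bounded near $X_*$, so they contribute $o(1)$, and we get $\sum_{\alpha<\beta}q_\alpha q_\beta=o(1)$ over the points tending to $X_*$. If $\mathrm{Re}\,X_*<0$, no mirror image tends to $X_*$, and $\frac{k(k-1)}2=0$, so $k=1$. If $\mathrm{Re}\,X_*=0$, the mirror images tend to $X_*$ too, and $-k=0$, impossible. So the limits, again written $X_i=-h_i+ix_i$, are distinct with $h_i>0$, and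
$$-\sum_{j\ne i}\frac1{X_i-X_j}+\sum_j\frac1{X_i+\overline{X_j}}+1=0\qquad(i\in I).$$

*Imaginary part.* Here $X_i-X_j=-(h_i-h_j)+i(x_i-x_j)$ and $X_i+\overline{X_j}=-(h_i+h_j)+i(x_i-x_j)$, so
$$\sum_{j\ne i}(x_i-x_j)\Big[\frac1{(h_i-h_j)^2+(x_i-x_j)^2}-\frac1{(h_i+h_j)^2+(x_i-x_j)^2}\Big]=0,$$
with positive brackets. For $i$ with $x_i$ maximal all terms are $\ge0$, so all $x_j$ equal $x_i$.

*Real part.* Now the $h_i$ are distinct, and
$$\sum_{j\ne i}\frac1{h_j-h_i}+\sum_j\frac1{h_i+h_j}=1 .$$
Suppose $|I|\ge2$. For the smallest value $h_{\min}$ all terms are positive, and the term $j=i$ of the second sum shows $1>\frac1{2h_{\min}}$. For the largest value, $-\frac1{h_{\max}-h_j}+\frac1{h_{\max}+h_j}<0$ for each $j\ne i$, so $1<\frac1{2h_{\max}}$. Then $h_{\max}<\frac12<h_{\min}$, a contradiction. So $|I|=1$.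

**Step 3: the limit points are distinct.** Suppose $k\ge2$ of the $z$'s tend to $p$. By Step 1, $|\mathrm{Re}(z_i-z_j)|=|d_i-d_j|=O(1/\varepsilon)$, which by Step 2 is $o(|z_i-z_j|)$. So $z_i-z_j=iy_{ij}(1+o(1))$ with $y_{ij}=\mathrm{Im}(z_i-z_j)\in\mathbb R\setminus\{0\}$ and $y_{ij}\to0$. Since $\wp'(u)=-2u^{-3}+O(|u|)$ near $0$, and differences to points outside the cluster stay away from $\Lambda$, (11) gives $\sum_{j\ne i}2(z_i-z_j)^{-3}=O(1)$, summed over the cluster. Multiply by $z_i-p\to0$ and sum over $i$: the result is $\sum_{i<j}2(z_i-z_j)^{-2}=o(1)$. But $\mathrm{Re}(z_i-z_j)^{-2}=-(1+o(1))y_{ij}^{-2}\to-\infty$ for every pair, a contradiction.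

**Step 4: conclusion.** So $z^n_j\to L+i\theta_j$ with $\theta_j$ distinct mod $2\pi$. Passing to the limit in (11), Lemma 6(a) shows that the $\theta_j$ are equally spaced. Then Lemma 6(b) shows that $Z^n$ is regular for large $n$, contrary to assumption. $\square$

## 7. The flow can always raise $\varepsilon$

Let $v\in\mathcal E$ with $\varepsilon(v)>0$, and let $F,F^*$ be as in Lemma 1. The functions $\chi_c=cF-\bar cF^*$ are $\dagger$-invariant and have no residues. So
$$e(c)=\frac1{2L}\int_\ell\chi_c\,dz\tag{18}$$
is real, independent of $\ell$, and real-linear in $c$. It is the speed of $\varepsilon$ under (4); for the argument by maximality it must not vanish identically.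

**Lemma 9.** $e\not\equiv0$; hence $e(c)>0$ for some $c$ with $|c|=1$.

*Proof.* Suppose $e(1)=e(i)=0$.

**Step 1: potentials vanishing on the boundary.** For $\chi=\chi_1=F-F^*$ and for $\chi=\chi_i=i(F+F^*)$ consider $Y=\mathrm{Re}\int\chi\,dz$ on $\overline{\mathcal C}\setminus\{z_j\}$. It is single valued: $\chi$ has no residues, and on the circle $s=0$, where $dz=i\,d\theta$ and $\chi$ is real, the period is $\mathrm{Re}\int i\chi\,d\theta=0$. For the same reason $Y$ is constant on $s=0$ and constant on $s=L$. Since $\chi(-s+i\theta_0)=\overline{\chi(s+i\theta_0)}$, the difference of the two constants is $\mathrm{Re}\int_0^L\chi\,ds=\frac12\int_\ell\chi\,dz=Le(c)=0$, where $c=1$ or $c=i$. Normalize $Y=0$ on $\partial\mathcal C$. Then $2\partial_zY=\chi$.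

**Step 2: combine them.** Let $Y_1,Y_2$ belong to $\chi_1,\chi_i$, and $\Phi=Y_1-iY_2$. Then
$$\partial_z\Phi=\tfrac12(F-F^*)+\tfrac12(F+F^*)=F,\qquad\partial_z\overline\Phi=\tfrac12(F-F^*)-\tfrac12(F+F^*)=-F^*,$$
so $\partial_{\bar z}\Phi=\overline{\partial_z\overline\Phi}=-\overline{F^*}$. The poles of $F^*$ are among the $w_j$, which do not lie in $\overline{\mathcal C}$, so $F^*$ is holomorphic on $\overline{\mathcal C}$ and
$$\partial_{\bar z}(\Phi F^*)=-|F^*|^2\quad\text{on }\overline{\mathcal C}\setminus\{z_j\}.$$

**Step 3: Stokes.** Integrate over $\mathcal C$ minus $\delta$-discs about the $z_j$. The outer boundary contributes $0$, as $\Phi=0$ there. On the small circles $\Phi=O(1/\delta)$, because $\chi=O(\xi^{-2})$, and $F^*=O(\delta)$, because $F^*(z_j)=0$; their length is $2\pi\delta$, so they contribute $O(\delta)$. Letting $\delta\to0$, $\int_{\mathcal C}|F^*|^2=0$, so $F^*\equiv0$. This contradicts $F^{*\prime}=-2vF^*+1$. So $e\not\equiv0$, and by real-linearity $e(c)>0$ for some $c$, which we may scale to $|c|=1$. $\square$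

## 8. Integrating the flow through the poles

**What the implicit function theorem would need.** By (10), equilibria are the solutions of $2m$ real equations in the $2m+1$ real unknowns $(z_1,\dots,z_m,\varepsilon)$. Section 1 and Lemma 9 produce, at every solution with $\varepsilon>0$, a tangent direction along which $\varepsilon$ increases. If the Jacobian had rank $2m$, a curve of solutions in that direction would follow. At an unknown non-regular solution we know nothing about the rank, and without it a tangent direction need not be tangent to any curve: every direction is annihilated by the differential of $x^2+\varepsilon^2$ at $0$, but the solution set of $x^2+\varepsilon^2=0$ in $\mathbb R^2$ is one point.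

The way out is to solve (4) as an honest differential equation. It cannot be set up on $\mathcal E$ itself, which is not known to be a manifold. But on a strip free of poles, $F$ and $F^*$ can be written down for any bounded holomorphic $v$, and (4) becomes an ordinary differential equation in a Banach space. The price is that we must afterwards recover the poles and the periodicity. Near a pole $v$ is not a bounded function, and the pole moves; there we use $Q=v^2-v_z$, which is holomorphic at $z_j$ and for which the flow turns out to close.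

**Lemma 10.** Let $v_0\in\mathcal E$, $\varepsilon(v_0)>0$, $c\in\mathbb C$, $|c|=1$. There are $\delta>0$ and $v_t\in\mathcal E$ for $|t|<\delta$, equal to $v_0$ at $t=0$, whose poles tend to those of $v_0$ as $t\to0$, and with $\frac d{dt}\big|_{t=0}\varepsilon(v_t)=e(c)$, where $e$ is formed with $v_0$.

*Proof.* Let $F_0,F^*_0$ be the functions of Lemma 1 for $v_0$. For $W$ open, $H^\infty(W)$ is the Banach algebra of bounded holomorphic functions on $W$. Lift $v_0,F_0,F_0^*$ to the cylinder $\mathcal Y=\mathbb C/2L\mathbb Z$, and let $\mathcal Y_0$ be $\mathcal Y$ minus the poles of $v_0$. For $W$ open in $\mathcal Y_0$, a *solution on $W$* is a $C^\infty$ map $(v,F,F^*):(-\delta,\delta)\to H^\infty(W)^3$, for some $\delta>0$, with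
$$\partial_tv=cF-\bar cF^*,\quad F_z=2vF+1,\quad F_z^*=-2vF^*+1,\quad(v,F,F^*)|_{t=0}=(v_0,F_0,F_0^*).\tag{19}$$
Two solutions are identified if they coincide for small $|t|$. A *disc* is an open Euclidean disc of radius $<L/2$ in $\mathcal Y$. Two discs have connected intersection: two lifts of the second disc have centers at distance $\ge2L$, so at most one of them meets a given lift of the first, and the intersection is convex. By Cauchy's estimates, $z$-derivatives of solutions are $C^\infty$ in $t$ with values in $H^\infty$ of smaller discs.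

**Step (a): a solution near a horizontal circle.** *This starts the flow away from the poles.* Let $N=\{|\mathrm{Im}\,z-\theta_0|<r\}\subset\mathcal Y$ have closure free of poles of $v_0$, let $\ell=\{\mathrm{Im}\,z=\theta_0\}$ and $\mathcal H=H^\infty(N)$. For $v\in\mathcal H$ put $J=\int_\ell v\,dz$. If $e^{2J}\ne1$, then $F'=2vF+1$ has a unique solution in $\mathcal H$, namely
$$\mathcal F(v)(z)=\frac1{e^{-2J}-1}\int_0^{2L}\exp\big(-2V_\tau(z)\big)d\tau,\qquad V_\tau(z)=\int_0^\tau v(z+\tau')\,d\tau'.\tag{20}$$
Indeed the integral in (20) is $I(z)=\int_z^{z+2L}\exp\big(-2\int_z^yv\big)dy$; the endpoints contribute $e^{-2J}-1$ to $I'$ and the integrand contributes $2vI$, so $I'=2vI+(e^{-2J}-1)$. Uniqueness holds because non-zero solutions of $F'=2vF$ are multiplied by $e^{2J}\ne1$ under $z\mapsto z+2L$.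

The map $v\mapsto(\tau\mapsto V_\tau)$ is bounded and linear from $\mathcal H$ to the Banach algebra $C([0,2L],\mathcal H)$, as $\|V_\tau-V_{\tau'}\|\le\|v\||\tau-\tau'|$. The exponential is analytic on this algebra, and integration over $\tau$ and $v\mapsto J$ are bounded linear. So $\mathcal F$ is analytic on the open set $\{e^{2J}\ne1\}$. Hence the differential equation
$$\dot v=c\,\mathcal F(v)-\bar c\,\mathcal F(-v)$$
in $\mathcal H$ has a unique local solution $v_t$ starting at $v_0$ (here $J_0=2L\varepsilon(v_0)$ is real and non-zero, so $e^{\pm2J_0}\ne1$), and it is $C^\infty$ in $t$. With $F_t=\mathcal F(v_t)$, $F_t^*=\mathcal F(-v_t)$ it is a solution on $N$; at $t=0$ we get $F_0,F_0^*$ by uniqueness.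

*Symmetry.* $N$ is $\sigma$-invariant, and as in Lemma 1, $F=\mathcal F(v)$ satisfies $(-F^\dagger)'=(F')^\dagger=-2v^\dagger(-F^\dagger)+1$, so $\mathcal F(v)^\dagger=-\mathcal F(-v^\dagger)$. Therefore $\big(c\mathcal F(v)-\bar c\mathcal F(-v)\big)^\dagger=-\bar c\mathcal F(-v^\dagger)+c\mathcal F(v^\dagger)$: the vector field commutes with $\dagger$. As $v_0^\dagger=v_0$, uniqueness gives $v_t^\dagger=v_t$ on $N$.

**Step (b): continuation off the poles.** *Here solutions are extended from disc to disc.* *Claim: if $B_1\subset B$ are discs with closures in $\mathcal Y_0$, every solution on $B_1$ extends to a solution on $B$, uniquely.* Fix $z_1\in B_1$. For $v\in H^\infty(B)$ and $f\in\mathbb C$, the solution of $F_z=2vF+1$, $F(z_1)=f$, is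
$$\Psi(v,f)=e^{2V}\Big(f+\int_{z_1}^ze^{-2V}\Big),\qquad V=\int_{z_1}^zv,$$
and $\Psi$ is analytic into $H^\infty(B)$. So a solution on $B$ with $F(t,z_1)=f(t)$ and $F^*(t,z_1)=f^*(t)$ is the same thing as a $C^\infty$ solution of the Banach-space equation
$$\dot v=c\,\Psi(v,f(t))-\bar c\,\Psi(-v,f^*(t)),\qquad v|_{t=0}=v_0,$$
with $f(0)=F_0(z_1)$ and $f^*(0)=F_0^*(z_1)$. For $C^\infty$ data $f,f^*$ this has a unique local solution, which is $C^\infty$. This gives uniqueness on $B$. For existence, take $f,f^*$ from the given solution on $B_1$ and solve in $H^\infty(B)$. The restriction to $B_1$ solves the same equation in $H^\infty(B_1)$ as the given solution, so they coincide for small $|t|$. This proves the claim.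

The claim says that for discs $B_1\subset B$ with closures in $\mathcal Y_0$, restriction is a bijection from the solutions on $B$ to the solutions on $B_1$ (modulo identification). So the germs of solutions form a covering space of $\mathcal Y_0$, trivial over each such disc. Consequently solutions can be continued along every path in $\mathcal Y_0$, and the result depends only on the homotopy class of the path. Suppose the monodromy of a solution is trivial over a connected open $\Pi\subset\mathcal Y_0$. Then we obtain compatible solutions on all discs with closure in $\Pi$. On a compact $\mathcal K\subset\Pi$ they give one solution defined for $|t|<\delta$: cover $\mathcal K$ by finitely many such discs; for any two that meet, the two solutions agree on a small disc in the connected intersection for small $|t|$, hence on the whole intersection by the identity theorem; take the minimum of the finitely many bounds for $|t|$.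

**Step (c): around and inside a pole $p$ with $v_0=-\xi^{-1}+O(\xi)$** (that is, $p=z_j$ mod $\Lambda$). *We show that continuation around $p$ is trivial, and that $v_t$ has one pole near $p$, again of type (1).* Let $D$ be a small disc centered at $p$ such that $\overline D$ contains no other pole of $v_0$, $F_0^*\ne0$ on $\overline D\setminus\{p\}$ (recall that $F_0^*$ has a simple zero at $p$ with $F_0^{*\prime}(p)=-1$), and $v_0^2-v_0'$ is bounded on $D$; by (1), $v_0^2=\xi^{-2}+O(1)$ and $v_0'=\xi^{-2}+O(1)$, so $v_0^2-v_0'$ is holomorphic at $p$. Let any solution $(v,F,F^*)$ be given on a small disc $B_1$ about a point $z_1\in D\setminus\{p\}$, with $\overline{B_1}\subset D\setminus\{p\}$.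

*The flow closes on $Q=v^2-v_z$.* From (19),
$$\partial_tQ=2v(cF-\bar cF^*)-c(2vF+1)+\bar c(-2vF^*+1)=-4\bar cvF^*-c+\bar c,$$
and $-4vF^*=2F^*_z-2$, so
$$\partial_tQ=2\bar c\,F_z^*-2\,\mathrm{Re}\,c.\tag{21}$$
The function $F$ has dropped out. Next, $F^*$ is governed by $Q$. From $F_z^*=1-2vF^*$ we get $F^*_{zz}=4v^2F^*-2v_zF^*-2v$, and inserting both,
$$2F^*F^*_{zz}-(F^*_z)^2-4Q(F^*)^2=-1:\tag{22}$$
the left side is $(8v^2F^{*2}-4v_zF^{*2}-4vF^*)-(1-4vF^*+4v^2F^{*2})-4v^2F^{*2}+4v_zF^{*2}=-1$. Differentiating (22) in $z$ gives $2F^*\big(F^*_{zzz}-4QF^*_z-2Q_zF^*\big)=0$; since $F^*\not\equiv0$ by (19), $F^*_{zzz}=4QF_z^*+2Q_zF^*$. With $K=F^*_z$ and $W=F^*_{zz}-2QF^*$ this is the linear system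
$$F^*_z=K,\qquad K_z=W+2QF^*,\qquad W_z=2QK,\tag{23}$$
because $W_z=4QK+2Q_zF^*-2Q_zF^*-2QK$. Its coefficients involve only $Q$, not its derivative.

*Solving across $p$.* For $Q\in H^\infty(D)$ and initial data $d\in\mathbb C^3$ at $z_1$, the solution of (23) on the convex set $D$ is given by the Picard series along segments from $z_1$; it lies in $H^\infty(D)^3$ and is analytic in $(Q,d)$. Write $K(Q,d)$ for its second component. Let $d(t)$ be the $C^\infty$ data $(F^*,K,W)(t,z_1)$ of the given solution, and consider
$$\dot Q=2\bar c\,K(Q,d(t))-2\,\mathrm{Re}\,c,\qquad Q|_{t=0}=v_0^2-v_0'$$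
in $H^\infty(D)$. It has a unique local solution $\hat Q_t$, $C^\infty$ in $t$. Let $\hat F_t$ be the corresponding $F^*$-component of (23), holomorphic on $D$ and $C^\infty$ in $t$. On a slightly smaller disc about $z_1$, both $Q=v^2-v_z$ and $\hat Q$ solve the same differential equation, by (21) and (23); so $\hat Q=Q$ and $\hat F=F^*$ near $z_1$ for small $|t|$. Also $\hat F_0=F_0^*$ on $D$, since $F_0^*$ is holomorphic on $D$ and solves (23) with $Q=\hat Q_0$ and the same data. Put
$$\hat v_t=\frac{1-\partial_z\hat F_t}{2\hat F_t}.$$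
Near $z_1$ it equals $v$, by $F^*_z=-2vF^*+1$.

*Monodromy around $p$.* Let $D''\subset D'$ be discs concentric with $D$, $\overline{D'}\subset D$, $z_1\in D'\setminus\overline{D''}$. For small $t$, $\hat F_t\ne0$ on $\overline{D'}\setminus D''$, so $\hat F_t$ is invertible in $H^\infty(D'\setminus\overline{D''})$, and the triple
$$\big(\hat v,\ c^{-1}(\partial_t\hat v+\bar c\hat F),\ \hat F\big)$$
is $C^\infty$ in $t$ there. Near $z_1$ it equals $(v,F,F^*)$. All identities in (19), including the values at $t=0$, hold near $z_1$ and extend to the connected annulus $D'\setminus\overline{D''}$ by the identity theorem in $z$. So it is a solution on the annulus, and the continuation of the given solution around $p$ within the annulus returns to itself.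

*Inside.* By Hurwitz' theorem, for small $t$ the function $\hat F_t$ has exactly one zero $p(t)$ in $D'$; it is simple, and $p(t)\to p$ as $t\to0$. Identity (22) for $(\hat Q,\hat F)$ holds near $z_1$, hence on $D$; at $p(t)$ it says $(\partial_z\hat F_t(p(t)))^2=1$, and by continuity from $F_0^{*\prime}(p)=-1$ we get $\partial_z\hat F_t(p(t))=-1$. Hence $\hat v_t$ has in $D'$ only one pole, at $p(t)$, simple with residue $\frac{1-(-1)}{2\cdot(-1)}=-1$. Moreover $\hat v_t^2-\partial_z\hat v_t=\hat Q_t$ near $z_1$, hence on $D'$, is holomorphic at $p(t)$. If $\hat v_t=-\xi^{-1}+e_0+\cdots$ there, the residue of $\hat v_t^2-\partial_z\hat v_t$ is $-2e_0$, so $e_0=0$. Thus $\hat v_t=-\xi^{-1}+O(\xi)$ at $p(t)$.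

*At a pole $p=w_j$* apply all this to the triple $(-v,F^*,F)$. It satisfies (19) with $c$ replaced by $\bar c$: $\partial_t(-v)=\bar cF^*-cF$, $F^*_z=2(-v)F^*+1$, $F_z=-2(-v)F+1$. The initial function is $-v_0=-\xi^{-1}+O(\xi)$, and now $F_0$ is the one with a simple zero of derivative $-1$ at $w_j$. So the monodromy is trivial, and there is one pole nearby, with $v_t=+\xi^{-1}+O(\xi)$.

**Step (d): global single-valuedness.** *Now the pieces are assembled on $\mathbb T$.* Let
$$\Pi=\{\theta_0-r<\mathrm{Im}\,z<\theta_0+2\pi+r\}/2L\mathbb Z\ \text{ minus the finitely many poles of }v_0\text{ in it}.$$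
Its fundamental group, with base point on $\ell$, is generated by $\ell$ and lassos around the poles. Continuation of the solution of (a) along $\ell$ is trivial by (a); along lassos it is trivial by (c), applied to the solution obtained by continuation along the tail of the lasso. So by (b), for $|t|<\delta$ there is a single-valued solution on the compact set $\{\theta_0-r'\le\mathrm{Im}\,z\le\theta_0+2\pi+r'\}/2L\mathbb Z$ minus small open discs $D''$ about the poles ($0<r'<r$), and it coincides with (a) near $\mathrm{Im}\,z=\theta_0$. On the annulus around each pole it coincides, for small $t$, with the triple found in (c). So $v_t$ extends meromorphically into the discs $D''$, with exactly one pole for each pole of $v_0$.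

*Period $2\pi i$.* On $N'=\{|\mathrm{Im}\,z-\theta_0|<r'\}$ let $(\tilde v,\tilde F,\tilde F^*)(t,z)=(v,F,F^*)(t,z+2\pi i)$. These are $2L$-periodic and satisfy the first-order equations in $z$, so $\tilde F=\mathcal F(\tilde v)$ and $\tilde F^*=\mathcal F(-\tilde v)$ for small $t$, by uniqueness in (a) on $N'$. Thus $\tilde v$ solves the differential equation of (a) on $N'$, with initial value $v_0(\cdot+2\pi i)=v_0$. By uniqueness $\tilde v=v_t$ on $N'$. Hence $v_t$ descends to a meromorphic function on $\mathbb T$ with exactly one pole near each pole of $v_0$ and no others.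

**Step (e): conclusion.** $v_t^\dagger=v_t$ on $N$, hence on $\mathbb T$. So $\sigma$ maps the pole $z_j(t)\in\mathcal C$ near $z_j$ to the pole near $w_j$. With (c), $v_t\in\mathcal E$, and its poles tend to those of $v_0$. Finally $\varepsilon(v_t)=\frac1{2L}\int_\ell v_t\,dz$ has at $t=0$ the derivative $\frac1{2L}\int_\ell(cF_0-\bar cF_0^*)\,dz=e(c)$. $\square$

## 9. An equilibrium of maximal $\varepsilon$

**Proposition 11.** Every $\varepsilon$-equilibrium with $\varepsilon>0$ is regular.

*Proof.* For $m=1$ this is trivial; let $m\ge2$. Fix $\varepsilon_0>0$, let $\mathcal B$ be the set of pairs $(Z,\varepsilon)$ with $\varepsilon\ge\varepsilon_0$ and $Z$ a non-regular $\varepsilon$-equilibrium, and suppose $\mathcal B\ne\emptyset$.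

**Step 1: a maximum is attained.** By Lemma 8, $\varepsilon<M$ on $\mathcal B$. By Lemma 7 any sequence in $\mathcal B$ has a subsequence converging to an equilibrium with $\varepsilon\ge\varepsilon_0$. The limit is non-regular: by Lemmas 5 and 6(b), all equilibria near a regular configuration are regular. So $\mathcal B$ is compact. Let $v_0\in\mathcal E$ correspond to an element of $\mathcal B$ with maximal $\varepsilon$.

**Step 2: push it up.** Since $\varepsilon(v_0)>0$, Lemma 9 gives $c$ with $|c|=1$ and $e(c)>0$. Deform $v_0$ by Lemma 10. For small $t>0$, $v_t\in\mathcal E$ and $\varepsilon(v_t)>\varepsilon(v_0)\ge\varepsilon_0$. Moreover $v_t$ is non-regular for small $t$: the poles of $v_t$ tend to those of $v_0$, and a limit of regular configurations with distinct limit points is regular. So $v_t$ gives an element of $\mathcal B$ with larger $\varepsilon$, a contradiction. Hence $\mathcal B=\emptyset$, and $\varepsilon_0>0$ was arbitrary. $\square$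

With $\varepsilon=\frac12$ and Lemma 4(a): every solution of (6) in distinct points of $A$ is a regular $m$-gon centered at $0$.

## 10. The radius of the polygon

It remains to decide which regular polygons solve (6).

**Lemma 12.** The regular configuration with $\mathrm{Re}\,z_j=s$ is an $\varepsilon$-equilibrium if and only if $\varepsilon=\varepsilon_m(s)$.

*Proof.* **Step 1: reduce to one point on a smaller torus.** For regular $Z$, $U_Z$ is $2\pi i/m$-periodic, so the computation of Lemma 4(c) for one point applies on $\mathbb C/\Lambda_m$, $\Lambda_m=2L\mathbb Z+\frac{2\pi i}m\mathbb Z$, with its function $\zeta_m$ and $\eta_m=\zeta_m(L)$: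
$$v=\varepsilon-\frac{2\eta_m}Ls-\zeta_m(z-z_1)+\zeta_m(z-w_1).$$
As $z_1-w_1=2s$, condition (1) at $z_1$ is $\varepsilon=-\big[\zeta_m(x)-\frac{\eta_m}Lx\big]_{x=2s}$, and by periodicity it is the same at the other $z_j$.

**Step 2: a series for $\zeta_m$.** We claim
$$\zeta_m(x)-\frac{\eta_m}Lx=-\frac m{2L}x+\frac m2\lim_{N\to\infty}\sum_{|k|\le N}\coth\frac{m(x-2Lk)}2.\tag{24}$$
The limit exists because the terms $k$ and $-k$ together decay exponentially. Both sides are odd, with simple poles of residue $1$ exactly on $\Lambda_m$. Both are invariant under $x\mapsto x+2L$: on the left $2\eta_m-2\eta_m=0$; on the right the linear term changes by $-m$, and the sum gains a term tending to $1$ and loses one tending to $-1$, so it changes by $\frac m2\cdot2=m$. Both change by $-\pi i/L$ under $x\mapsto x+2\pi i/m$: on the right $\coth$ has period $\pi i$ and the linear term gives $-\pi i/L$; on the left the change is $2\zeta_m(\frac{\pi i}m)-\frac{2\pi i\eta_m}{mL}$, which is $-\pi i/L$ by Legendre's relation $\eta_m\frac{\pi i}m-\zeta_m(\frac{\pi i}m)L=\frac{\pi i}2$. So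 the difference of the two sides is an elliptic function without poles, a constant; being odd, it is $0$.

**Step 3: rearrange.** Put $x=2s$. Then
$$\sum_{|k|\le N}\coth(m(s-kL))=\sum_{k=0}^{N-1}\big[\coth(m(s+kL))-\coth(m((k+1)L-s))\big]+\coth(m(s+NL)),$$
and the last term tends to $1$. So
$$\varepsilon=\frac{ms}L-\frac m2-\frac m2\sum_{k\ge0}\big[\coth(m(s+kL))-\coth(m((k+1)L-s))\big]=\varepsilon_m(s).\qquad\square$$

*End of the proof of Theorem 2.* Differentiating (7),
$$\varepsilon_m'(s)=\frac mL+\frac{m^2}2\sum_{k\ge0}\big[\sinh^{-2}(m((k+1)L-s))+\sinh^{-2}(m(s+kL))\big]>0.$$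
The terms with $k=0$ show $\varepsilon_m\to-\infty$ as $s\to0$ and $\varepsilon_m\to+\infty$ as $s\to L$, and $\varepsilon_m(L/2)=0$, because all brackets in (7) vanish there. So $\varepsilon_m(s)=\frac12$ has a unique solution $s_m$, and $s_m>L/2$. For $s>L/2$ we have $(k+1)L-s<s+kL$ and $\coth$ is decreasing on $(0,\infty)$, so all brackets in (7) are positive; hence $\frac12>m\big(\frac{s_m}L-\frac12\big)$, i.e. $s_m<\frac L2+\frac L{2m}$. Since $r_m=ae^{s_m}$, $ae^{L/2}=\sqrt{ab}$ and $e^{L/(2m)}=(b/a)^{1/(2m)}$, this gives $\sqrt{ab}<r_m<\sqrt{ab}\,(b/a)^{1/(2m)}$.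

If (6) holds, Lemma 4(a) and Proposition 11 show that the configuration is regular, and Lemma 12 with $\varepsilon=\frac12$ gives $s=s_m$. Conversely, the regular configuration at height $s_m$ is a $\frac12$-equilibrium by Lemma 12, so (6) holds by Lemma 4(a). This proves Theorem 2, and with it Corollary 3. $\square$

**Remark (not used above).** Del Pino, Kowalczyk and Musso (Calc. Var. PDE 24 (2005), 47–81) proved that on a bounded smooth non-simply-connected planar domain $\Omega$, for each $m\ge1$ there are solutions of $\Delta u+\rho^2e^u=0$, $u|_{\partial\Omega}=0$, with $\rho^2\int_\Omega e^u\to8\pi m$ as $\rho\to0$. For $\Omega=A$ these solve (5) with $\lambda=\rho^2\int_Ae^u\to8\pi m$, and they blow up, because $\int_Ae^u\to\infty$. So by Corollary 3 and rotation, every regular $m$-gon centered at $0$ and inscribed in $|x|=r_m$ actually occurs.
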